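\title{Smoothed polytopes and the connection Laplacian of $TM\oplus\mathbb{R}$ near the round sphere}

\begin{abstract}
On a closed Riemannian $n$-manifold $M$ the bundle $TM\oplus\mathbb{R}$ carries a metric connection whose parallel sections correspond to solutions of the Obata equation $\operatorname{Hess}f+fg=0$. On the unit sphere the first $n+1$ eigenvalues of its connection Laplacian vanish. We disprove the conjecture that the $(n+1)$-st eigenvalue is small whenever $M$ is Gromov--Hausdorff close to the unit sphere and has Ricci curvature bounded below: for smoothed boundaries of convex polytopes converging to the unit ball, which have nonnegative sectional curvature, even the first eigenvalue stays away from zero. We also compute, for each $\kappa\le1$, the exact limit of the largest possible $(n+1)$-st eigenvalue under $\operatorname{Ric}\ge(n-1)\kappa$ as the distance to the sphere tends to zero. It vanishes only for $\kappa=1$.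
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The connection}
Let $(M,g)$ be a closed connected Riemannian manifold of dimension $n\ge2$ with Levi-Civita connection $\nabla$. Let $E=TM\oplus\mathbb{R}e$, where $\mathbb{R}e$ is a trivial line bundle, with the metric and connection
\[
\langle X+fe,\,Y+he\rangle=g(X,Y)+fh,\qquad
\nabla^E_Y(X+fe)=\nabla_YX+fY+\bigl(Yf-g(Y,X)\bigr)e
\]
for vector fields $X,Y$ and functions $f,h$. To a section $S=X+fe$ we attach the endomorphism field $T$ and the vector field $W$,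
\begin{equation}\label{eq:TW}
T=\nabla X+f\,\mathrm{Id},\qquad W=\nabla f-X,
\end{equation}
where $\nabla X$ is the endomorphism $Y\mapsto\nabla_YX$. Then $\nabla^E_YS=T(Y)+g(W,Y)e$, so $|\nabla^ES|^2=|T|^2+|W|^2$ with $|T|^2=\operatorname{tr}(T^*T)$. The connection is metric, because
\[
\langle\nabla^E_YS,S\rangle=g(\nabla_YX,X)+fg(Y,X)+fYf-fg(Y,X)=\tfrac12Y|S|^2 .
\]
Let $\bar\Delta^E=(\nabla^E)^*\nabla^E$, with the formal $L^2$-adjoint taken for the Riemannian measure $dv$, and let $0\le\lambda_1(M)\le\lambda_2(M)\le\cdots\to\infty$ be its eigenvalues, counted with multiplicity. With the energy $\mathcal{E}_g(S)=\int_M|\nabla^ES|^2\,dv$ they are given by the min-max principle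
\begin{equation}\label{eq:minmax}
\lambda_k(M)=\min_{V\subset W^{1,2}(E),\ \dim V=k}\ \ \max_{S\in V\setminus\{0\}}\ \frac{\mathcal{E}_g(S)}{\|S\|^2}.
\end{equation}
Throughout, $\|\cdot\|$ is the $L^2$-norm, $\Delta=\operatorname{div}\nabla$ on functions, and $g_0$, $dv_0$ are the metric and measure of the unit sphere $S^n\subset\mathbb{R}^{n+1}$. For a metric $g$ on the manifold $S^n$ we write $\lambda_k(g)$.

Three observations show what these eigenvalues measure.

\emph{Parallel sections.} A section is parallel if and only if $X=\nabla f$ and $\operatorname{Hess}f+fg=0$. A constant solution of this equation, the Obata equation, is zero. Hence $\lambda_1(M)=0$ if and only if the Obata equation has a nonconstant solution.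

\emph{The round sphere.} Identify $X+fe$ at $x\in S^n$ with the vector $X+fx\in\mathbb{R}^{n+1}$. The Euclidean derivative $D$ satisfies $D_YX=\nabla_YX-g_0(X,Y)x$ and $D_Yx=Y$, so $\nabla^E=D$, and $\bar\Delta^E$ is $-\Delta$ acting on each of the $n+1$ components. The constant vectors $\nabla x_a+x_ae$, where $x_1,\dots,x_{n+1}$ are the coordinate functions, are parallel; in particular $\operatorname{Hess}x_a=-x_ag_0$ and $\Delta x_a=-nx_a$. The eigenvalues of $-\Delta$ on $S^n$ are $k(k+n-1)$, $k\ge0$, and the eigenspace for $k=1$ is spanned by the $x_a$. Thus $\lambda_1(g_0)=\dots=\lambda_{n+1}(g_0)=0$ and $\lambda_{n+2}(g_0)=n$.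

\emph{Curvature.} From $\nabla^E_Ze=Z$ and $\nabla^E_YZ=\nabla_YZ-g(Y,Z)e$ we get $R^E(Y,Z)e=0$. Antisymmetrizing
$\nabla^E_Y\nabla^E_ZX=\nabla_Y\nabla_ZX-g(Z,X)Y-\bigl(g(Y,\nabla_ZX)+Yg(Z,X)\bigr)e$
in $Y,Z$ and subtracting $\nabla^E_{[Y,Z]}X$, the $e$-components cancel and
\[
R^E(Y,Z)X=R(Y,Z)X-\bigl(g(Z,X)Y-g(Y,X)Z\bigr).
\]
So $\nabla^E$ is flat exactly where $g$ has constant sectional curvature $1$, and $\lambda_{n+1}(M)$, which is small when there are $n+1=\operatorname{rank}E$ orthonormal almost parallel sections, is an $L^2$-measure of roundness.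

\subsection{The question}
Does closeness to the sphere as a metric space force $\lambda_{n+1}$ to be small? Recall that the Gromov--Hausdorff distance $d_{GH}$ of two compact metric spaces is half the infimum of the distortions of correspondences between them; for two distance functions $d,d'$ on the same set, the identity correspondence gives $d_{GH}\le\frac12\sup|d-d'|$. Under a two-sided Ricci bound the answer is known to be yes: given $n\ge2$, $\epsilon>0$ and $K>0$, there is $\delta>0$ such that $|\operatorname{Ric}_g|\le K$ and $d_{GH}(M,S^n)\le\delta$ imply $\lambda_{n+1}(M)\le\epsilon$. The following conjecture, posed in \cite{Aino}, drops the upper bound.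

\begin{quote}
\textbf{Conjecture.} Given $n\ge2$, $\epsilon>0$ and $K>0$, there is $\delta(n,K,\epsilon)>0$ such that every closed $n$-dimensional Riemannian manifold $(M,g)$ with $\operatorname{Ric}_g\ge-Kg$ and $d_{GH}(M,S^n)\le\delta$ satisfies $\lambda_{n+1}(M)\le\epsilon$.
\end{quote}

The spectrum on functions supports this guess. Let $0=\mu_0<\mu_1\le\mu_2\le\cdots$ be the eigenvalues of $-\Delta$.

\begin{theorem}[\cite{Colding}, \cite{CC}]\label{thm:cc}
Let $\kappa\in\mathbb{R}$ and let $(M_i,g_i)$ be closed $n$-dimensional manifolds with $\operatorname{Ric}_{g_i}\ge(n-1)\kappa g_i$ and $d_{GH}(M_i,S^n)\to0$. Then $\mu_l(M_i)\to\mu_l(S^n)$ for every $l$. In particular $\mu_l(M_i)\to n$ for $1\le l\le n+1$.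
\end{theorem}

Indeed, by Colding's volume convergence theorem \cite{Colding} the convergence is measured Gromov--Hausdorff convergence for the Riemannian measures, and by Cheeger and Colding \cite[Section 7]{CC} the Laplace eigenvalues converge along such a sequence.

So $M$ has $n+1$ eigenfunctions that imitate the $x_a$, and the natural candidates for almost parallel sections are $S=\nabla f+fe$ with $-\Delta f=\mu f$, $\|f\|=1$, $\mu\approx n$. Here $W=0$ and $T=\operatorname{Hess}f+f\,\mathrm{Id}$. The integrated Bochner formula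
\begin{equation}\label{eq:intbochner}
\int|\operatorname{Hess}f|^2=\int(\Delta f)^2-\operatorname{Ric}(\nabla f,\nabla f)
\end{equation}
gives $\mathcal{E}_g(S)=\mu^2-2\mu+n-\int\operatorname{Ric}(\nabla f,\nabla f)$. Since $\|\nabla f\|^2=\mu$ and $\mu^2-2\mu+n=(n-1)\mu$ at $\mu=n$,
\[
\mathcal{E}_g(S)\approx\int(n-1)|\nabla f|^2-\operatorname{Ric}(\nabla f,\nabla f).
\]
If $\operatorname{Ric}\ge n-1$, this is small. If only $\operatorname{Ric}\ge(n-1)\kappa$ with $\kappa<1$, we obtain the bound $n(n-1)(1-\kappa)$ and no more, unless the Ricci curvature, as seen by such fields, converges to that of the sphere. It need not.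

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n\ge2$ and $c_n=n\big/\bigl(\tfrac{n+1}{n-1}+(n+2)\sqrt n\bigr)\in(0,1)$. There are smooth metrics $g_j$ on $S^n$ with $\sec_{g_j}\ge0$ and $(1-\frac1j)g_0\le g_j\le(1+\frac1j)g_0$, so that $d_{GH}((S^n,g_j),S^n)\to0$, and with
\[
\liminf_{j\to\infty}\lambda_1(g_j)\ge c_n^2>0 .
\]
\end{theorem}

Since $\operatorname{Ric}_{g_j}\ge0\ge-Kg_j$ and $\lambda_{n+1}\ge\lambda_1$, no $\delta(n,K,\epsilon)$ exists for any $n\ge2$, $K>0$ and $\epsilon<c_n^2$. The conjecture is false, even with $\sec\ge0$ in the hypothesis and $\lambda_1$ in the conclusion. The second theorem measures the failure exactly. For $\tau\ge0$ put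
\begin{equation}\label{eq:m}
m_n(\tau)=\tfrac12\Bigl[2n+2+\tau-\sqrt{(2n+2+\tau)^2-8n\tau}\Bigr].
\end{equation}

\begin{theorem}\label{thm:B}
Let $n\ge2$, $\kappa\le1$ and $\tau=(n-1)(1-\kappa)$. Then
\[
\lim_{\delta\to0}\ \sup\bigl\{\lambda_{n+1}(M):\ \operatorname{Ric}_g\ge(n-1)\kappa g,\ d_{GH}(M,S^n)\le\delta\bigr\}=m_n(\tau),
\]
the supremum being taken over closed $n$-dimensional Riemannian manifolds $(M,g)$. The value is the same if $\operatorname{Ric}_g\ge(n-1)\kappa g$ is replaced by $\sec_g\ge\kappa$. Moreover $m_n(\tau)=0$ if and only if $\kappa=1$, and $m_n(\tau)<2n$ always.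
\end{theorem}

The bound $\operatorname{Ric}\ge-K$ is the case $(n-1)\kappa=-K$, that is, $\tau=n-1+K$.

\begin{corollary}\label{cor:triple}
For a triple $(n,K,\epsilon)$ the statement of the conjecture is true if $\epsilon>m_n(n-1+K)$, in particular if $\epsilon\ge2n$, and false if $\epsilon<m_n(n-1+K)$. The bound $\operatorname{Ric}\ge n-1$ is the sharp threshold: under $\operatorname{Ric}\ge(n-1)\kappa$, the conclusion that $d_{GH}(M_i,S^n)\to0$ implies $\lambda_{n+1}(M_i)\to0$ holds for $\kappa=1$ and fails for each $\kappa<1$.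
\end{corollary}

Section~\ref{sec:surf} shows the mechanism on surfaces. Theorem~\ref{thm:A} follows from an integral identity (Section~\ref{sec:identity}), the construction of the metrics (Section~\ref{sec:examples}) and a cutoff argument (Section~\ref{sec:cutoff}). The upper bound in Theorem~\ref{thm:B} (Section~\ref{sec:upper}) is the only place where Theorem~\ref{thm:cc} is used. For the lower bound we show that the energies of the examples are bounded below, in the limit, by the round energy plus $\tau\int|X|^2$ (Section~\ref{sec:lower}), a quadratic form whose $(n+1)$-st eigenvalue is $m_n(\tau)$ (Section~\ref{sec:limit}).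

\section{The mechanism on surfaces}\label{sec:surf}

Let $n=2$, let $U$ be an open subset of an oriented surface on which $g$ is flat, and let $S=X+fe$ be smooth with compact support in $U$, with $\|S\|=1$. We claim that $D=\|\nabla^ES\|\ge\frac18$, however large or complicated $U$ is.

In an oriented chart in which $g$ is Euclidean write $X=(X_1,X_2)$. Then
\[
\det(\nabla X)\,dv=dX_1\wedge dX_2=d\alpha,\qquad \alpha=\tfrac12(X_1\,dX_2-X_2\,dX_1).
\]
A change of such charts rotates $(X_1,X_2)$ by a locally constant angle and leaves $\alpha$ unchanged. So $\alpha$ is a compactly supported $1$-form on $U$, and $\int\det\nabla X=0$. An almost parallel section has $\nabla X\approx-f\,\mathrm{Id}$, hence $\det\nabla X\approx f^2$, and this forces $f$ to be small. Precisely, $\det(T-f\,\mathrm{Id})=\det T-f\operatorname{tr}T+f^2$, and if $D\le1$,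
\[
\|f\|^2=\int f\operatorname{tr}T-\det T\le\sqrt2\,D+\tfrac12D^2\le\bigl(\sqrt2+\tfrac12\bigr)D .
\]
Next, $X=\nabla f-W$ and $\int\langle X,\nabla f\rangle=-\int f\operatorname{div}X=\int 2f^2-f\operatorname{tr}T$, so
\[
\|X\|^2=\int2f^2-f\operatorname{tr}T-\langle X,W\rangle\le2\|f\|^2+\sqrt2\,D .
\]
Adding, $1=\|f\|^2+\|X\|^2\le(4\sqrt2+\frac32)D<8D$. On the round sphere, by contrast, the parallel section $\nabla x_a+x_ae$ has $\det\nabla X=x_a^2$ with positive integral; on a curved surface $\int\det\nabla X=\frac12\int\sec|X|^2$ by \eqref{eq:yano} below, and curvature $1$ pays for it.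

Now take the boundary of a convex polyhedron close to the unit ball. It is flat on the faces, and also across the edges, since two adjacent faces unfold into the plane. All curvature sits at the vertices, and points in a surface have zero capacity: in the plane, the function $\chi=\log(\rho/\eta^2)/\log(1/\eta)$ of the distance $\rho$ to the origin climbs from $0$ to $1$ on $\eta^2\le\rho\le\eta$ with
\[
\int|d\chi|^2=\frac{1}{\log^2(1/\eta)}\int_{\eta^2}^{\eta}\frac{2\pi\rho\,d\rho}{\rho^2}=\frac{2\pi}{\log(1/\eta)}\longrightarrow0\qquad(\eta\to0).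
\]
If the polyhedron is smoothed at a scale much smaller than $\eta^2$, in a way that keeps it flat away from the vertices, and if eigensections are bounded independently of the smoothing, then multiplying the first eigensection by such cutoffs changes its norm and energy very little. The result is supported in a flat region, so $\lambda_1\ge\frac1{64}-o(1)$. The curvature of total mass $4\pi$ is present, and the surface is metrically almost round, but $W^{1,2}$-sections can avoid the curvature. The rest of the paper carries this out in all dimensions, with $\det$ replaced by the second elementary symmetric function and the vertices by a set of codimension two.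

\section{An integral identity}\label{sec:identity}

For an endomorphism $A$ of an $n$-dimensional Euclidean space put $\sigma_2(A)=\frac12[(\operatorname{tr}A)^2-\operatorname{tr}(A^2)]$; for $n=2$ this is $\det A$. It is a quadratic form in $A$ that does not depend on the inner product. By Cauchy--Schwarz for the Hilbert--Schmidt product, $\operatorname{tr}A=\langle\mathrm{Id},A\rangle$ and $\operatorname{tr}(A^2)=\langle A^*,A\rangle$ give
\begin{equation}\label{eq:alg}
|\operatorname{tr}A|\le\sqrt n\,|A|,\qquad -2\sigma_2(A)\le\operatorname{tr}(A^2)\le|A|^2 .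
\end{equation}
For a smooth vector field $X$ we have $\operatorname{div}(X\operatorname{div}X)=(\operatorname{div}X)^2+X(\operatorname{div}X)$, and commuting covariant derivatives gives $\operatorname{div}(\nabla_XX)=\operatorname{tr}((\nabla X)^2)+X(\operatorname{div}X)+\operatorname{Ric}(X,X)$. Integrating the difference over a closed manifold yields Yano's formula
\begin{equation}\label{eq:yano}
\int\operatorname{Ric}(X,X)=\int2\sigma_2(\nabla X).
\end{equation}
For $X=\nabla f$ it is \eqref{eq:intbochner}. We rewrite it in terms of $T$ and $W$, so that the curvature defect $(n-1)g-\operatorname{Ric}$ appears on one side and only terms that vanish for parallel sections on the other.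

\begin{lemma}\label{lem:identity}
On a closed manifold $(M,g)$, every $S=X+fe\in W^{1,2}(E)$, in particular every Lipschitz section, satisfies
\begin{align}
\int(n-1)|X|^2-\operatorname{Ric}(X,X)&=\int-2\sigma_2(T)+(n-1)\bigl(f\operatorname{tr}T-\langle X,W\rangle\bigr),\label{eq:id1}\\
\int|X|^2&=\int nf^2-f\operatorname{tr}T-\langle X,W\rangle.\label{eq:id2}
\end{align}
\end{lemma}

\begin{proof}
All terms are continuous in the $W^{1,2}$-norm, so we may assume that $S$ is smooth. Since $X=\nabla f-W$ and $\operatorname{div}X=\operatorname{tr}T-nf$, we have $|X|^2=\langle X,\nabla f\rangle-\langle X,W\rangle$ and $\int\langle X,\nabla f\rangle=-\int f(\operatorname{tr}T-nf)$. This is \eqref{eq:id2}. With $\nabla X=T-f\,\mathrm{Id}$,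
\[
(\operatorname{tr}\nabla X)^2=(\operatorname{tr}T)^2-2nf\operatorname{tr}T+n^2f^2,\qquad
\operatorname{tr}((\nabla X)^2)=\operatorname{tr}(T^2)-2f\operatorname{tr}T+nf^2,
\]
so \eqref{eq:yano} reads $\int\operatorname{Ric}(X,X)=\int2\sigma_2(T)-2(n-1)f\operatorname{tr}T+n(n-1)f^2$. Subtracting this from $(n-1)$ times \eqref{eq:id2}, the terms $n(n-1)f^2$ cancel and \eqref{eq:id1} remains.
\end{proof}

\begin{corollary}\label{cor:flat}
Let $S=X+fe$ be a Lipschitz section on a closed manifold whose support lies in a set on which $\operatorname{Ric}=0$. Then $\|\nabla^ES\|\ge c_n\|S\|$.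
\end{corollary}

\begin{proof}
Let $D=\|\nabla^ES\|$. By \eqref{eq:alg} and Cauchy--Schwarz in $\mathbb{R}^2$,
\[
|f\operatorname{tr}T|+|\langle X,W\rangle|\le\sqrt n\,|f||T|+|X||W|\le(nf^2+|X|^2)^{1/2}(|T|^2+|W|^2)^{1/2}\le\sqrt n\,|S||\nabla^ES| .
\]
Since $\operatorname{Ric}(X,X)=0$, \eqref{eq:id1} and \eqref{eq:id2} give
\[
(n-1)\|X\|^2\le D^2+(n-1)\sqrt n\,D\|S\|,\qquad n\|f\|^2\le\|X\|^2+\sqrt n\,D\|S\| .
\]
Therefore
\[
n\|S\|^2\le(n+1)\|X\|^2+\sqrt n\,D\|S\|\le\tfrac{n+1}{n-1}D^2+(n+2)\sqrt n\,D\|S\| .
\]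
If $D\le\|S\|$, the right side is at most $\bigl(\frac{n+1}{n-1}+(n+2)\sqrt n\bigr)D\|S\|$, so $D\ge c_n\|S\|$. If $D>\|S\|$, the claim holds because $c_n<1$.
\end{proof}

\section{Smoothed polytopes in space forms}\label{sec:examples}

We need metrics that are uniformly close to $g_0$, have curvature at least $\kappa$, and have curvature exactly $\kappa$ outside a set of small volume and small capacity.

\begin{proposition}\label{prop:examples}
Let $n\ge2$ and $\kappa<1$. There are smooth metrics $g_j$ on $S^n$ and Lipschitz functions $\chi_j:S^n\to[0,1]$, $j\ge1$, such that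
\begin{itemize}
\item[(i)] $\sec_{g_j}\ge\kappa$;
\item[(ii)] $(1-\frac1j)g_0\le g_j\le(1+\frac1j)g_0$;
\item[(iii)] $\operatorname{Ric}_{g_j}=(n-1)\kappa g_j$ on $\operatorname{supp}\chi_j$;
\item[(iv)] $\int|d\chi_j|_{g_0}^2\,dv_0\le\frac1j$ and $\operatorname{vol}_{g_0}\{\chi_j<1\}\le\frac1j$.
\end{itemize}
\end{proposition}

By (ii), lengths of curves change by factors between $\sqrt{1-1/j}$ and $\sqrt{1+1/j}$, so $|d_{g_j}-d_{g_0}|\le\pi/j$ and $d_{GH}((S^n,g_j),S^n)\to0$.

The plan is as follows. Because $\kappa<1$, the space form of curvature $\kappa$ contains a geodesic sphere isometric to $S^n$. We approximate it by smoothed boundaries of convex polytopes. Convexity gives (i) through the Gauss equation. On the facets the second fundamental form vanishes. Where two facets meet it is large, and this set cannot be cut out: it is a hypersurface, and a function that climbs from $0$ to $1$ along a segment of length $\eta$ has $\int|\chi'|^2\ge1/\eta$ there. What saves the construction is that the smoothing can be made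 to have second fundamental form of rank one near such a hypersurface, which the Gauss equation does not see. Only the points where three facets meet must be removed, and they form a set of codimension two. To treat all $\kappa$ at once we smooth in Euclidean space and then change the ambient metric to a model in which the second fundamental form of a level set is still computed from the Euclidean Hessian. Theorem~\ref{thm:A} needs only $\kappa=0$, where this model is Euclidean space itself.

\begin{proof}
\emph{Step 1: the smoothing.} Let $0<\vartheta\le\pi/4$ and let $\mathcal{A}\subset S^n$ be a finite set with at least three points such that every unit vector is within angle $\vartheta$ of $\mathcal{A}$. Put $F(x)=\max_{a\in\mathcal{A}}\langle a,x\rangle$ on $\mathbb{R}^{n+1}$. It is convex and $1$-Lipschitz, and $\cos\vartheta\,|x|\le F(x)\le|x|$; the set $\{F\le1\}$ is the polytope whose facets touch the unit ball at the points of $\mathcal{A}$. Let $F_\varepsilon=F*\rho_\varepsilon$, where $\rho_\varepsilon\ge0$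 is smooth, has integral $1$ and is supported in the ball $B_\varepsilon(0)$, $0<\varepsilon<\frac14$. Then $F_\varepsilon$ is smooth and convex, and $|F_\varepsilon-F|\le\varepsilon$.

For $\theta\in S^n$ the function $t\mapsto F_\varepsilon(t\theta)$ is convex, at most $\varepsilon<1$ at $t=0$, and tends to $\infty$. At any $t>0$ where it equals $1$ its derivative is at least $(1-\varepsilon)/t>0$, so there is exactly one such $t=r(\theta)$, and $r$ is smooth by the implicit function theorem. Thus $\Sigma'=\{F_\varepsilon=1\}=\{r(\theta)\theta\}$. From $r\cos\vartheta-\varepsilon\le1\le r+\varepsilon$,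
\begin{equation}\label{eq:r0}
1-\varepsilon\le r\le(1+\varepsilon)/\cos\vartheta ,
\end{equation}
and in particular $\frac12\le r\le2$. Convexity upgrades this to a $C^1$-bound. The body $\{F_\varepsilon\le1\}$ contains the closed ball of radius $1-\varepsilon$ and lies on one side of its tangent plane at $x=r\theta$, so the outer unit normal $\nu$ satisfies $\langle x,\nu\rangle\ge\langle(1-\varepsilon)\nu,\nu\rangle=1-\varepsilon$. The tangent vectors $dr(v)\theta+rv$, $v\in T_\theta S^n$, are orthogonal to $\theta-\nabla\log r$, so $\langle\theta,\nu\rangle=(1+|d\log r|^2_{g_0})^{-1/2}$ and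
\begin{equation}\label{eq:r1}
1+|d\log r|_{g_0}^2\le\frac{r^2}{(1-\varepsilon)^2}\le\frac{(1+\varepsilon)^2}{(1-\varepsilon)^2\cos^2\vartheta}.
\end{equation}
Hence $r\to1$ and $|dr|_{g_0}\to0$ uniformly as $\vartheta,\varepsilon\to0$, at a rate that depends on $\vartheta$ and $\varepsilon$ only.

\emph{Step 2: rank one away from codimension two.} Three distinct points $a,b,c$ of a sphere are not collinear, so $a-b$ and $a-c$ are linearly independent, and $\{x\in S^n:\langle a,x\rangle=\langle b,x\rangle=\langle c,x\rangle\}$ is a great sphere $S^{n-2}$ (two antipodal points if $n=2$). Let $\Gamma_1,\dots,\Gamma_N$ be the great spheres obtained from all triples in $\mathcal{A}$, let $d_i=d_{g_0}(\cdot,\Gamma_i)$ and $d=\min_id_i$. We claim: for each $\eta'>0$ there is $\gamma>0$, depending on $\mathcal{A}$ and $\eta'$, such that for $4\varepsilon<\gamma$ the Hessian $D^2F_\varepsilon$ has rank at most $1$ on the compact set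
\[
\mathcal{C}=\{x:\tfrac12\le|x|\le2,\ d(x/|x|)\ge\eta'\}.
\]
Let $F^{(3)}(x)$ be the third largest of the numbers $\langle a,x\rangle$, $a\in\mathcal{A}$, listed with repetition. It is continuous. If $F(x)=F^{(3)}(x)$ with $x\ne0$, three points of $\mathcal{A}$ realize the maximum and $d(x/|x|)=0$. So $F-F^{(3)}\ge\gamma$ on $\mathcal{C}$ for some $\gamma>0$. Let $4\varepsilon<\gamma$ and $x\in\mathcal{C}$, and let $a_1,a_2$ realize the largest and second largest value at $x$. For $|y-x|\le2\varepsilon$ and every other $a\in\mathcal{A}$,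
\[
\langle a,y\rangle\le F^{(3)}(x)+2\varepsilon<F(x)-2\varepsilon\le\langle a_1,y\rangle .
\]
So on $B_{2\varepsilon}(x)$ we have $F=\langle a_1,\cdot\rangle+\max\{0,\langle b,\cdot\rangle\}$ with $b=a_2-a_1\ne0$, and for $z\in B_\varepsilon(x)$
\[
F_\varepsilon(z)=\langle a_1,z\rangle+\mathrm{const}+\zeta(\langle b,z\rangle),\qquad \zeta(t)=\int\max\{0,t-\langle b,w\rangle\}\rho_\varepsilon(w)\,dw .
\]
The function $\zeta$ is smooth on the relevant interval because $F_\varepsilon$ is smooth and $b\ne0$, and $D^2F_\varepsilon(x)=\zeta''\,b\otimes b$.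

\emph{Step 3: the ambient space.} On $\Omega=\{y\in\mathbb{R}^{n+1}:1+\kappa|y|^2>0\}$, with $s=|y|$ and $\psi=(1+\kappa s^2)^{-1/2}$, let
\[
\bar g=\psi^4\,ds^2+\psi^2s^2\,g_0 .
\]
We claim that $\bar g$ has constant curvature $\kappa$ and Levi-Civita connection
\begin{equation}\label{eq:proj}
\bar\nabla_UV=D_UV+\phi(U)V+\phi(V)U,\qquad\phi=d\log\psi .
\end{equation}
For $\kappa=0$, $\bar g$ is Euclidean and $\phi=0$. For $\kappa\ne0$ equip $\mathbb{R}^{n+2}=\{(y,t)\}$ with the form $|y|^2+\operatorname{sign}(\kappa)t^2$ and consider $P=\psi\cdot(y,|\kappa|^{-1/2})$. Then $\langle P,P\rangle=\psi^2(s^2+1/\kappa)=1/\kappa$, so $P$ maps $\Omega$ into the sphere or hyperboloid of curvature $\kappa$, to which the position vector $P$ is normal. With $d\psi=-\kappa s\psi^3ds$,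
\[
\langle dP,dP\rangle=\frac{d\psi^2}{\kappa\psi^2}+2\psi s\,d\psi\,ds+\psi^2|dy|^2=-\kappa s^2\psi^4ds^2+\psi^2(ds^2+s^2g_0)=\bar g ,
\]
so $P$ is isometric. The connection is the tangential part of the flat derivative, that is, the flat derivative modulo $P$. Modulo $P$ we have $\partial_iP\equiv\psi\,(\partial_i,0)$ and $\partial_i\partial_kP\equiv\psi_i(\partial_k,0)+\psi_k(\partial_i,0)\equiv\phi_i\,\partial_kP+\phi_k\,\partial_iP$. This is \eqref{eq:proj}.

\emph{Step 4: the metric.} Let $s_0=(1-\kappa)^{-1/2}$; this is where $\kappa<1$ is used. Then $1+\kappa s_0^2=s_0^2$, so the sphere $\{s=s_0\}$ lies in $\Omega$ and has induced metric $g_0$. Let $G=F_\varepsilon(\cdot/s_0)$ and $\Sigma=s_0\Sigma'=\{G=1\}$, which lies in $\Omega$ for small $\vartheta,\varepsilon$ by \eqref{eq:r0}. In the parametrization $\theta\mapsto s_0r(\theta)\theta$ the metric induced by $\bar g$ is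
\[
g=\frac{s_0^2r^2}{1+\kappa s_0^2r^2}\,g_0+\frac{s_0^2\,dr\otimes dr}{(1+\kappa s_0^2r^2)^2}.
\]
The first coefficient equals $1$ at $r=1$, so \eqref{eq:r0} and \eqref{eq:r1} show that $g\to g_0$ uniformly as $\vartheta,\varepsilon\to0$. By \eqref{eq:proj}, $\bar\nabla^2G(u,v)=D^2G(u,v)-\phi(u)dG(v)-\phi(v)dG(u)$, and this equals $D^2G(u,v)$ for $u,v\in T\Sigma=\ker dG$. Hence the second fundamental form $\mathrm{II}=D^2G|_{T\Sigma}/|dG|_{\bar g}$ is positive semidefinite, and has rank at most $1$ wherever $D^2F_\varepsilon$ does. The Gauss equation for $g$-orthonormal $u,v$,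
\[
\sec_g(u,v)=\kappa+\mathrm{II}(u,u)\,\mathrm{II}(v,v)-\mathrm{II}(u,v)^2,
\]
gives $\sec_g\ge\kappa$ everywhere, because the last two terms are the determinant of a positive semidefinite $2\times2$ matrix. This determinant vanishes when the rank is at most $1$. Since $\frac12\le r\le2$, Step 2 shows that $\sec_g=\kappa$, hence $\operatorname{Ric}_g=(n-1)\kappa g$, at all $\theta$ with $d(\theta)\ge\eta'$, provided $4\varepsilon<\gamma$.

\emph{Step 5: the cutoff.} For $0<\eta<1$ let $\beta_\eta(t)=\min\{1,\max\{0,\log(t/\eta^2)/\log(1/\eta)\}\}$ for $t>0$ and $\beta_\eta(0)=0$, and put $\chi=\beta_\eta\circ d$. It is Lipschitz, $\operatorname{supp}\chi\subset\{d\ge\eta^2\}$, and $\chi=1$ on $\{d\ge\eta\}$. As $\beta_\eta$ is nondecreasing, $\chi=\min_i\beta_\eta\circ d_i$, so $|d\chi|^2\le\sum_i|d(\beta_\eta\circ d_i)|^2$ almost everywhere. Write points of $S^n$ as $(\cos t\,\xi,\sin t\,\xi')$ with $\xi\in\Gamma_i$, $\xi'\in S^1$, $t\in[0,\pi/2]$. Then $t=d_i$, and the level set $\{d_i=t\}$ has area $2\pi\omega\sin t\cos^{n-2}t\le2\pi\omega t$,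 where $\omega=\operatorname{vol}(S^{n-2})$ (and $\omega=2$ for $n=2$). Therefore
\[
\int|d\chi|^2dv_0\le\frac{N}{\log^2(1/\eta)}\int_{\eta^2}^\eta\frac{2\pi\omega t\,dt}{t^2}=\frac{2\pi\omega N}{\log(1/\eta)},\qquad
\operatorname{vol}_{g_0}\{\chi<1\}\le N\pi\omega\eta^2 .
\]

\emph{Choice of parameters.} Given $j$, first fix $\vartheta$, $\mathcal{A}$ and $\varepsilon_0$ such that $\Sigma\subset\Omega$ and (ii) holds for all $\varepsilon\le\varepsilon_0$. This fixes $N$. Then choose $\eta$ so that (iv) holds. Finally take $\eta'=\eta^2$ in Step 2 and $\varepsilon\le\varepsilon_0$ with $4\varepsilon<\gamma$, which gives (iii); (i) holds for every choice.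
\end{proof}

\begin{remark}
These metrics violate every upper curvature bound. For $n=2$, Gauss--Bonnet gives $\int\sec_{g_j}dv_{g_j}=4\pi$, while $\operatorname{supp}\chi_j$ contributes $4\pi\kappa+o(1)$ by (ii)--(iv). The remaining $4\pi(1-\kappa)+o(1)$ is carried by a set of area $O(1/j)$, so $\max\sec_{g_j}\to\infty$.
\end{remark}

\section{Cutting off eigensections}\label{sec:cutoff}

To multiply an eigensection by $\chi_j$ at small cost we must know that it does not concentrate where $\chi_j<1$. A bound in $L^\infty$ suffices, and it needs no curvature assumption: $\nabla^E$ is metric, and the Sobolev inequality depends only on the $C^0$-size of the metric.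

\begin{lemma}\label{lem:sup}
Let $g$ be a smooth metric on $S^n$ with $\frac12g_0\le g\le2g_0$.
\begin{itemize}
\item[(a)] If $u>0$ is smooth and $\Delta_gu\ge-Bu$ with $B\ge0$, then $\sup u\le C(n,B)\|u\|_{L^2}$ and $\sup u\le C(n,B)^2\|u\|_{L^1}$, with $C(n,B)$ nondecreasing in $B$.
\item[(b)] If $\bar\Delta^ES=\lambda S$, then $\sup|S|\le C(n,\lambda)\|S\|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $p\ge1$, multiply the inequality by $u^{2p-1}$ and integrate by parts:
\[
\int|\nabla u^p|^2=p^2\int u^{2p-2}|\nabla u|^2\le\frac{p^2}{2p-1}B\int u^{2p}\le pB\int u^{2p}.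
\]
Let $\beta=\frac n{n-2}$ if $n\ge3$ and $\beta=2$ if $n=2$. The Sobolev inequality $\|v\|_{L^{2\beta}}^2\le C_0(\|\nabla v\|^2+\|v\|^2)$ of the round sphere holds for $g$ with $C_0=C_0(n)\ge1$, because $|dv|^2$ changes by a factor of at most $2$ and the measure by a factor of at most $2^{n/2}$. With $v=u^p$ we get $\|u\|_{L^{2p\beta}}\le[C_0(pB+1)]^{1/(2p)}\|u\|_{L^{2p}}$. Iterating with $p=\beta^k$, $k=0,1,\dots$, gives the first bound with $C(n,B)=\prod_k[C_0(\beta^kB+1)]^{1/(2\beta^k)}$, which converges because $\sum_k(k+1)\beta^{-k}<\infty$. The second follows from $(\sup u)^2\le C^2\|u\|^2_{L^2}\le C^2\sup u\,\|u\|_{L^1}$.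

(b) Let $u=(|S|^2+t^2)^{1/2}$ with $t>0$. Since $\nabla^E$ is metric, $u\Delta u+|\nabla u|^2=\frac12\Delta|S|^2=|\nabla^ES|^2-\lambda|S|^2$, and $u|\nabla u|=\frac12|\nabla|S|^2|\le|S||\nabla^ES|\le u|\nabla^ES|$. So $u\Delta u\ge-\lambda|S|^2\ge-\lambda u^2$. Apply (a) and let $t\to0$.
\end{proof}

From now on $(g_j,\chi_j)$, $j\ge2$, are as in Proposition~\ref{prop:examples}. The index $j$ on $\langle\cdot,\cdot\rangle_j$, $\|\cdot\|_j$, $dv_j$, $\Delta_j$, $\nabla^j$, $\operatorname{Hess}_j$, $\mathcal{E}_j$ refers to $g_j$, and the index $0$ to $g_0$.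

\begin{lemma}\label{lem:cut}
Let $k\ge1$, $\Lambda>0$, $j\ge2$ and $\lambda_k(g_j)\le\Lambda$. Let $S^1,\dots,S^k$ be $L^2(g_j)$-orthonormal eigensections for $\lambda_1(g_j),\dots,\lambda_k(g_j)$, and let $S=\sum_ic_iS^i$ with $\sum_ic_i^2=1$. There is $C=C(n,k,\Lambda)$ such that
\[
\sup|S|_j\le C,\qquad 1-C/j\le\|\chi_jS\|_j^2\le1,\qquad\mathcal{E}_j(\chi_jS)\le\lambda_k(g_j)+C/j .
\]
\end{lemma}

\begin{proof}
We drop the index $j$; $C$ may change from line to line. Lemma~\ref{lem:sup}(b) bounds each $|S^i|$, hence $|S|$ and $|\bar\Delta^ES|=|\sum c_i\lambda_iS^i|$. By (ii) and (iv), $\int|d\chi|^2\le C/j$ and $\operatorname{vol}\{\chi<1\}\le C/j$ also for $g_j$. So $1-\|\chi S\|^2=\int(1-\chi^2)|S|^2\in[0,C/j]$. Next, $\nabla^E(\chi S)=d\chi\otimes S+\chi\nabla^ES$ and $\nabla^E(\chi^2S)=2\chi\,d\chi\otimes S+\chi^2\nabla^ES$ give $|\nabla^E(\chi S)|^2=|d\chi|^2|S|^2+\langle\nabla^ES,\nabla^E(\chi^2S)\rangle$, hence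
\[
\mathcal{E}(\chi S)=\int|d\chi|^2|S|^2+\int\langle\bar\Delta^ES,S\rangle-\int(1-\chi^2)\langle\bar\Delta^ES,S\rangle .
\]
The middle term is $\sum c_i^2\lambda_i\le\lambda_k$, and the other two are at most $C/j$ in absolute value.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\kappa=0$ in Proposition~\ref{prop:examples}; (i) and (ii) are the stated properties of $g_j$. Let $j\ge2$. If $\lambda_1(g_j)>1$, then $\lambda_1(g_j)>c_n^2$. Otherwise let $S$ be a normalized first eigensection. By (iii), Corollary~\ref{cor:flat} applies to $\chi_jS$, and Lemma~\ref{lem:cut} with $k=\Lambda=1$ gives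
\[
\lambda_1(g_j)+C/j\ge\mathcal{E}_j(\chi_jS)\ge c_n^2\|\chi_jS\|_j^2\ge c_n^2(1-C/j)
\]
with $C=C(n)$. Hence $\liminf_j\lambda_1(g_j)\ge c_n^2$.
\end{proof}

\section{The upper bound}\label{sec:upper}

The sections $\nabla f+fe$ of the introduction put all their energy into $T$, where the curvature defect is charged at the rate $\tau|X|^2$. It is cheaper to shorten the vector part and accept $W\ne0$, so we test with $p\nabla f+qfe$ and optimize. The optimum is governed by the matrix
\[
\mathsf{M}_\tau=\begin{pmatrix}2+\tau&-2\sqrt n\\-2\sqrt n&2n\end{pmatrix}.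
\]
Its trace is $2n+2+\tau$ and its determinant is $2n\tau$, so its lowest eigenvalue is $m_n(\tau)$. The trace is positive, so $m_n(0)=0$ and $m_n(\tau)>0$ for $\tau>0$. The lowest eigenvalue of a symmetric matrix is at most each diagonal entry, strictly so if the basis vector is not an eigenvector. Hence
\begin{equation}\label{eq:mprop}
m_n(\tau)=0\iff\tau=0,\qquad m_n(\tau)<2n,\qquad m_n(\tau)<2+\tau .
\end{equation}

\begin{proposition}\label{prop:upper}
Let $\kappa\le1$, $\tau=(n-1)(1-\kappa)$, and let $(M_i,g_i)$ be closed $n$-dimensional manifolds with $\operatorname{Ric}_{g_i}\ge(n-1)\kappa g_i$ and $d_{GH}(M_i,S^n)\to0$. Then $\limsup_i\lambda_{n+1}(M_i)\le m_n(\tau)$.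
\end{proposition}

\begin{proof}
On $M=M_i$ let $\varphi_1,\dots,\varphi_{n+1}$ be orthonormal eigenfunctions for $\mu_1,\dots,\mu_{n+1}$. Fix $(p,q)\ne(0,0)$. For $f=\sum_lc_l\varphi_l$ let $S=p\nabla f+qfe$. Then $T=p\operatorname{Hess}f+qf\,\mathrm{Id}$ and $W=(q-p)\nabla f$, so
\[
|\nabla^ES|^2=p^2|\operatorname{Hess}f|^2+2pqf\Delta f+nq^2f^2+(q-p)^2|\nabla f|^2 .
\]
We have $\int f^2=\sum c_l^2$, $\int|\nabla f|^2=-\int f\Delta f=\sum c_l^2\mu_l$ and $\int(\Delta f)^2=\sum c_l^2\mu_l^2$. By \eqref{eq:intbochner} and the Ricci bound, $\mathcal{E}_g(S)\le\sum_lc_l^2\,a(\mu_l)$, while $\|S\|^2=\sum_lc_l^2\,b(\mu_l)$, where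
\[
a(\mu)=p^2\bigl(\mu^2-(n-1)\kappa\mu\bigr)-2pq\mu+nq^2+(q-p)^2\mu,\qquad b(\mu)=p^2\mu+q^2 .
\]
Since $b(\mu_l)>0$, these sections form a space of dimension $n+1$, and \eqref{eq:minmax} gives $\lambda_{n+1}(M_i)\le\max_la(\mu_l)/b(\mu_l)$. By Theorem~\ref{thm:cc} each $\mu_l(M_i)$ tends to $n$. Using $n^2-(n-1)\kappa n=n(1+\tau)$,
\[
\limsup_i\lambda_{n+1}(M_i)\le\frac{a(n)}{b(n)}=\frac{n(2+\tau)p^2-4npq+2nq^2}{np^2+q^2}.
\]
This is the Rayleigh quotient of $\mathsf{M}_\tau$ at the vector $(\sqrt n\,p,q)$, and its minimum over $(p,q)\ne(0,0)$ is $m_n(\tau)$.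
\end{proof}

The choice $p=q$ gives $n\tau/(n+1)$, and $p=0$, which uses no curvature at all, gives $2n$.

\section{The limit form on the round sphere}\label{sec:limit}

For the lower bound we must exclude that other sections do better than those of Section~\ref{sec:upper}. On the round sphere, for $\tau\ge0$ and $S=X+fe\in W^{1,2}(E)$, let
\[
Q_\tau(S)=\int_{S^n}|\nabla^ES|^2+\tau|X|^2\,dv_0 ,
\]
and define $\lambda_k(Q_\tau)$ by \eqref{eq:minmax} with $Q_\tau$ in place of $\mathcal{E}_g$. In this section everything refers to $g_0$.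

\begin{lemma}\label{lem:limit}
For $n\ge2$ and $\tau\ge0$ we have $\lambda_1(Q_\tau)=\min\{n,m_n(\tau)\}$ and $\lambda_{n+1}(Q_\tau)=m_n(\tau)$.
\end{lemma}

\begin{proof}
Expanding $|T|^2+|W|^2$ and using $\int f\operatorname{div}X=-\int\langle\nabla f,X\rangle$,
\[
Q_\tau(S)=\int|\nabla X|^2+(1+\tau)|X|^2+|\nabla f|^2+nf^2-4\langle\nabla f,X\rangle .
\]
Polarizing, $Q_\tau(S)=\int\langle L_\tau S,S\rangle$ for the self-adjoint elliptic operator
\[
L_\tau(X,f)=\bigl(\nabla^*\nabla X-2\nabla f+(1+\tau)X,\ -\Delta f+nf+2\operatorname{div}X\bigr),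
\]
and the $\lambda_k(Q_\tau)$ are its eigenvalues. We find them in three families.

\emph{Constants.} $L_\tau(0,1)=n\,(0,1)$.

\emph{Gradients.} Let $\varphi$ run through an orthonormal basis of nonconstant eigenfunctions, $-\Delta\varphi=\mu\varphi$ with $\mu=k(k+n-1)\ge n$. Commuting derivatives, $\nabla^*\nabla(\nabla\varphi)=-\nabla\Delta\varphi-\operatorname{Ric}(\nabla\varphi)=(\mu-n+1)\nabla\varphi$. Hence
\[
L_\tau(p\nabla\varphi,q\varphi)=\bigl([(\mu-n+2+\tau)p-2q]\nabla\varphi,\ [(n+\mu)q-2\mu p]\varphi\bigr).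
\]
The planes $\{(p\nabla\varphi,q\varphi)\}$ are invariant, mutually orthogonal and orthogonal to $(0,1)$. In the orthonormal basis $(\mu^{-1/2}\nabla\varphi,0)$, $(0,\varphi)$ the operator is
\[
\begin{pmatrix}\mu-n+2+\tau&-2\sqrt\mu\\-2\sqrt\mu&n+\mu\end{pmatrix},
\]
with lowest eigenvalue $h(\mu)=\frac12\bigl[2\mu+2+\tau-\sqrt{(2n-2-\tau)^2+16\mu}\bigr]$. At $\mu=n$ the matrix is $\mathsf{M}_\tau$, so $h(n)=m_n(\tau)$, and this occurs for the $n+1$ basis functions with $k=1$. Moreover
\[
h'(\mu)=1-\frac{4}{\sqrt{(2n-2-\tau)^2+16\mu}}\ge1-\mu^{-1/2}>0\qquad(\mu>1),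
\]
so all eigenvalues in this family are at least $m_n(\tau)$.

\emph{Divergence-free fields.} Since $L_\tau$ has an orthonormal basis of eigensections with finite-dimensional eigenspaces, the orthogonal complement of the eigensections found so far is spanned by smooth eigensections $(Y,f)$. Orthogonality to all $(0,\varphi)$ and to $(0,1)$ gives $f=0$. Orthogonality to all $(\nabla\varphi,0)$ gives $\int\varphi\operatorname{div}Y=0$ for all $\varphi$, so $\operatorname{div}Y$ is a constant with integral zero, hence $0$. Then \eqref{eq:yano} gives $(n-1)\|Y\|^2=-\int\operatorname{tr}((\nabla Y)^2)\le\|\nabla Y\|^2$, and $Q_\tau(Y)\ge(n+\tau)\|Y\|^2$. By \eqref{eq:mprop} and $n\ge2$, these eigenvalues exceed $m_n(\tau)$.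

So the smallest eigenvalue is $\min\{n,m_n(\tau)\}$. At most one eigenvalue, counted with multiplicity, is less than $m_n(\tau)$, whence $\lambda_{n+1}\ge\lambda_2\ge m_n(\tau)$; and at least $n+1$ are at most $m_n(\tau)$, whence $\lambda_{n+1}\le m_n(\tau)$.
\end{proof}

\section{The lower bound}\label{sec:lower}

Fix $\kappa<1$, let $\tau=(n-1)(1-\kappa)$ and let $(g_j,\chi_j)$ be as in Proposition~\ref{prop:examples}.

\begin{proposition}\label{prop:lower}
For every $k\ge1$, $\ \liminf_j\lambda_k(g_j)\ge\lambda_k(Q_\tau)$.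
\end{proposition}

The idea is to take a limit $S_\infty$ of cut-off eigensections $S_j$ and compare identity \eqref{eq:id1} for $S_j$ with the same identity for $S_\infty$. For $S_j$ the left side is $\tau\|X_j\|^2$, and for $S_\infty$ on the round sphere it is $0$. All terms on the right pass to the limit except the one quadratic in $T_j$. So $T_j$ cannot converge strongly unless $X_\infty=0$, and the energy lost in the weak limit is at least $\tau\|X_\infty\|^2$.

The difficulty is to obtain compactness and to identify the weak limit of $T_j=\nabla^jX_j+f_j\,\mathrm{Id}$. Condition (ii) controls $g_j$ but not its derivatives, so a bound on $\nabla^jX_j$ gives no bound on $\nabla^0X_j$. We therefore read $X_j$ through functions $du(X_j)$, whose differentials involve only $\nabla^jX_j$ and $\operatorname{Hess}_ju$, and we need functions $u$ close to the $x_a$ with $\operatorname{Hess}_ju$ bounded in $L^2$. Solutions of a Poisson equation for $g_j$ have this property by the Bochner formula and the lower Ricci bound.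

\subsection{Conventions}
All fields live on the fixed manifold $S^n$; strong and weak convergence refer to $L^2(g_0)$, and $C$ denotes constants independent of $j$. By (ii), $dv_j/dv_0\to1$ uniformly, the ratio of the $g_j$-norm and the $g_0$-norm of tensors of a given type tends to $1$ uniformly, and the isomorphisms $T^*S^n\to TS^n$ defined by $g_j$ converge uniformly to the one defined by $g_0$. We use two elementary facts.
\begin{itemize}
\item[(WS)] If $a_j\rightharpoonup a$ weakly and $b_j\to b$ strongly, in dual bundles, and $\varphi$ is bounded, then $\int\varphi\,a_j(b_j)\,dv_j\to\int\varphi\,a(b)\,dv_0$.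
\item[(P)] If $a_j\to a$ and $b_j\to b$ strongly, and $|a|\le C$, $|b_j|\le C$, then $a_j\otimes b_j\to a\otimes b$ strongly, since $a_j\otimes b_j-a\otimes b=(a_j-a)\otimes b_j+a\otimes(b_j-b)$.
\end{itemize}
The field $\nabla^0x_a$ is the tangential part of the $a$-th basis vector of $\mathbb{R}^{n+1}$, so
\begin{equation}\label{eq:frame}
Y=\sum_{a=1}^{n+1}dx_a(Y)\,\nabla^0x_a\qquad\text{for every tangent vector }Y .
\end{equation}
In particular the $\nabla^0x_a$ span each tangent space and the $dx_a$ span each cotangent space.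

\subsection{Adapted coordinate functions}
Let $c_{a,j}$ be the $g_j$-mean of $x_a$; it tends to the $g_0$-mean, which is $0$. Let $u_{a,j}$ be the smooth solution of
\[
\Delta_ju_{a,j}=-n(x_a-c_{a,j}),\qquad\int u_{a,j}\,dv_j=0 .
\]
For $j=0$ the same definition gives $c_{a,0}=0$ and $u_{a,0}=x_a$.

\begin{lemma}\label{lem:aux}
We have $|du_{a,j}|\le C$, $du_{a,j}\to dx_a$ strongly, and $\operatorname{Hess}_ju_{a,j}\rightharpoonup\operatorname{Hess}_0x_a$ weakly as symmetric $2$-tensors.
\end{lemma}

\begin{proof}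
\emph{Strong convergence.} For $\varphi\in W^{1,2}$, the weak forms of the equations for $j$ and for $0$ give
\begin{multline*}
\int\langle d(u_{a,j}-x_a),d\varphi\rangle_jdv_j=\Bigl[n\!\int(x_a-c_{a,j})\varphi\,dv_j-n\!\int x_a\varphi\,dv_0\Bigr]\\+\Bigl[\int\langle dx_a,d\varphi\rangle_0dv_0-\int\langle dx_a,d\varphi\rangle_jdv_j\Bigr],
\end{multline*}
and both brackets are at most $\epsilon_j\|\varphi\|_{W^{1,2}}$ with $\epsilon_j\to0$ independent of $\varphi$. Take $\varphi=u_{a,j}-x_a$, whose $g_j$-mean is $-c_{a,j}$. The $g_j$-mean minimizes $t\mapsto\|\varphi-t\|_j$, so the Poincar\'e inequality of $g_0$ gives $\|\varphi+c_{a,j}\|_j\le C\|d\varphi\|_j$. Thus $\|d\varphi\|_j^2\le C\epsilon_j(\|d\varphi\|_j+|c_{a,j}|)$, and $\|d\varphi\|_j\to0$.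

\emph{Bounds.} Write $u=u_{a,j}$ and $w=1+|du|_j^2$. The Bochner formula, (i) and $|dx_a|_j\le\sqrt2$ give
\[
\tfrac12\Delta_jw=|\operatorname{Hess}_ju|_j^2-n\langle du,dx_a\rangle_j+\operatorname{Ric}_{g_j}(\nabla^ju,\nabla^ju)\ge-\sqrt2\,n|du|_j-(n-1)|\kappa||du|_j^2\ge-Cw .
\]
Since $\|w\|_{L^1}\le C$ by the first part, Lemma~\ref{lem:sup}(a) gives $w\le C$. By \eqref{eq:intbochner}, $\|\operatorname{Hess}_ju\|_j^2\le\|\Delta_ju\|_j^2+(n-1)|\kappa|\,\|du\|_j^2\le C$.

\emph{Weak limit.} We express the Hessian through quantities in which one integration by parts leaves only $du_{a,j}$, $\Delta_ju_{a,j}$ and $g_j$. Let $Y_{a,j}=\nabla^ju_{a,j}$ and $G^j_{ab}=du_{a,j}(Y_{b,j})$, and write $H^j_a(b,c)=\operatorname{Hess}_ju_{a,j}(Y_{b,j},Y_{c,j})$, which is symmetric in $b,c$. Differentiating $G^j_{ac}=\langle Y_{a,j},Y_{c,j}\rangle_j$ gives $dG^j_{ac}(Y_{b,j})=H^j_a(b,c)+H^j_c(a,b)$. Hence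
\[
2H^j_a(b,c)=dG^j_{ac}(Y_{b,j})+dG^j_{ab}(Y_{c,j})-dG^j_{bc}(Y_{a,j}),
\]
and for $\varphi\in C^\infty(S^n)$
\[
\int\varphi\,dG^j_{ac}(Y_{b,j})\,dv_j=-\int G^j_{ac}\bigl(d\varphi(Y_{b,j})+\varphi\,\Delta_ju_{b,j}\bigr)dv_j .
\]
Both formulas hold for $j=0$ as well. Now $Y_{b,j}\to Y_{b,0}$ strongly with $|Y_{b,j}|\le C$, $G^j_{ac}\to G^0_{ac}$ strongly by (P), and $\Delta_ju_{b,j}\to\Delta_0x_b$ uniformly. So the last integral converges to its value at $j=0$, and $\int\varphi H^j_a(b,c)\,dv_j\to\int\varphi H^0_a(b,c)\,dv_0$. If $H$ is the weak limit of a subsequence of $\operatorname{Hess}_ju_{a,j}$, then (P) and (WS) show that the left side tends to $\int\varphi H(\nabla^0x_b,\nabla^0x_c)\,dv_0$. As $\varphi,b,c$ are arbitrary, $H=\operatorname{Hess}_0x_a$ by \eqref{eq:frame}. The sequence is bounded and has only one weak limit point, so it converges weakly.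
\end{proof}

\subsection{Compactness}

\begin{lemma}\label{lem:compact}
Let $S_j=X_j+f_je$ be Lipschitz sections with $|S_j|\le C$ and $\mathcal{E}_j(S_j)\le C$, and let $T_j,W_j$ be given by \eqref{eq:TW} for $g_j$. After passing to a subsequence there is $S_\infty=X_\infty+f_\infty e\in W^{1,2}(E)$ such that $S_j\to S_\infty$ strongly and $T_j\rightharpoonup T_\infty$, $W_j\rightharpoonup W_\infty$ weakly, where $T_\infty,W_\infty$ are given by \eqref{eq:TW} for $S_\infty$ and $g_0$.
\end{lemma}

\begin{proof}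
We use Rellich's theorem: a bounded sequence in $W^{1,2}(S^n)$ has a subsequence that converges strongly in $L^2$, with differentials converging weakly. Since $\nabla^jf_j=W_j+X_j$ is bounded in $L^2$, we may assume $f_j\to f_\infty$ and $df_j\rightharpoonup df_\infty$. Put $\xi_{a,j}=du_{a,j}(X_j)$. Then
\begin{equation}\label{eq:dxi}
d\xi_{a,j}(Y)=du_{a,j}(T_jY)-f_j\,du_{a,j}(Y)+\operatorname{Hess}_ju_{a,j}(Y,X_j).
\end{equation}
Here $du_{a,j}$, $f_j$, $X_j$ are bounded in $L^\infty$, and $T_j$, $\operatorname{Hess}_ju_{a,j}$ are bounded in $L^2$; this is where the pointwise bound on $S_j$ is needed. So we may assume $\xi_{a,j}\to\xi_a\in W^{1,2}$ and $d\xi_{a,j}\rightharpoonup d\xi_a$. By \eqref{eq:frame},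
\[
X_j-\sum_a\xi_{a,j}\nabla^0x_a=\sum_a(dx_a-du_{a,j})(X_j)\,\nabla^0x_a\longrightarrow0
\]
strongly, so $X_j\to X_\infty:=\sum_a\xi_a\nabla^0x_a\in W^{1,2}$. By (P), $du_{a,j}(X_j)\to dx_a(X_\infty)$, so $\xi_a=dx_a(X_\infty)$. Also $W_j=\nabla^jf_j-X_j\rightharpoonup\nabla^0f_\infty-X_\infty=W_\infty$.

Finally assume $T_j\rightharpoonup\hat T$. Evaluate \eqref{eq:dxi} on the fixed field $Y=\nabla^0x_b$, multiply by $\varphi\in C^\infty(S^n)$ and integrate against $dv_0$. The fields $du_{a,j}\otimes Y$, $Y\otimes X_j$ and $f_j\,du_{a,j}(Y)$ converge strongly, the last by (P), while $d\xi_{a,j}$, $T_j$ and, by Lemma~\ref{lem:aux}, $\operatorname{Hess}_ju_{a,j}$ converge weakly. In the limit, since $\varphi$ is arbitrary,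
\[
d\xi_a(Y)=dx_a(\hat TY)-f_\infty\,dx_a(Y)+\operatorname{Hess}_0x_a(Y,X_\infty)\quad\text{almost everywhere.}
\]
Differentiating $\xi_a=dx_a(X_\infty)$ on the round sphere gives the same formula with $T_\infty$ in place of $\hat T$. Hence $dx_a\bigl((\hat T-T_\infty)\nabla^0x_b\bigr)=0$ for all $a,b$, and $\hat T=T_\infty$.
\end{proof}

\subsection{The energy defect}
So far only (i) and (ii) were used. Condition (iii) enters now.

\begin{lemma}\label{lem:lsc}
Let $S_j$ be Lipschitz sections with $\operatorname{supp}S_j\subset\operatorname{supp}\chi_j$ that converge to $S_\infty$ in the sense of Lemma~\ref{lem:compact}. Then $\liminf_j\mathcal{E}_j(S_j)\ge Q_\tau(S_\infty)$.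
\end{lemma}

\begin{proof}
By (iii), identity \eqref{eq:id1} for $(S_j,g_j)$ and for $(S_\infty,g_0)$ reads
\begin{align*}
\tau\|X_j\|_j^2&=\int\bigl[-2\sigma_2(T_j)+(n-1)(f_j\operatorname{tr}T_j-\langle X_j,W_j\rangle_j)\bigr]dv_j,\\
0&=\int\bigl[-2\sigma_2(T_\infty)+(n-1)(f_\infty\operatorname{tr}T_\infty-\langle X_\infty,W_\infty\rangle_0)\bigr]dv_0 .
\end{align*}
By (WS) the integrals of $f_j\operatorname{tr}T_j$ and $\langle X_j,W_j\rangle_j$ converge to their counterparts, and $\|X_j\|_j\to\|X_\infty\|_0$. Since $\sigma_2$ does not depend on the metric and $T_j$ is bounded in $L^2$, replacing $dv_j$ by $dv_0$ in $\int\sigma_2(T_j)$ costs $o(1)$. Subtracting,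
\[
\int-2\sigma_2(T_j)\,dv_0\longrightarrow\tau\|X_\infty\|_0^2+\int-2\sigma_2(T_\infty)\,dv_0 .
\]
Let $A_j=T_j-T_\infty\rightharpoonup0$. In the expansions of $\sigma_2(T_\infty+A_j)$ and $|T_\infty+A_j|_0^2$ the cross terms pair $A_j$ with fixed $L^2$-fields, so their integrals tend to $0$. Hence $\int-2\sigma_2(A_j)\,dv_0\to\tau\|X_\infty\|_0^2$, and by \eqref{eq:alg}
\[
\liminf_j\|T_j\|_0^2=\|T_\infty\|_0^2+\liminf_j\|A_j\|_0^2\ge\|T_\infty\|_0^2+\tau\|X_\infty\|_0^2 .
\]
Weak convergence gives $\liminf_j\|W_j\|_0^2\ge\|W_\infty\|_0^2$, and $\mathcal{E}_j(S_j)=(1+o(1))(\|T_j\|_0^2+\|W_j\|_0^2)$.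
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $\ell=\liminf_j\lambda_k(g_j)$. We may assume $\ell<\infty$ and pass to a subsequence with $\lambda_k(g_j)\to\ell$ and $\lambda_k(g_j)\le\ell+1$. Let $S^1_j,\dots,S^k_j$ be as in Lemma~\ref{lem:cut}. By that lemma, Lemma~\ref{lem:compact} applies to each sequence $\chi_jS^i_j$; pass to a common subsequence with limits $S^i_\infty$. For a unit vector $c\in\mathbb{R}^k$ put $S^c_j=\sum c_iS^i_j$ and $S^c_\infty=\sum c_iS^i_\infty$. By linearity $\chi_jS^c_j$ converges to $S^c_\infty$ in the sense of Lemma~\ref{lem:compact}. Strong convergence and Lemma~\ref{lem:cut} give $\|S^c_\infty\|_0=\lim\|\chi_jS_j^c\|_j=1$, so the $S^i_\infty$ span a $k$-dimensional subspace of $W^{1,2}(E)$ whose unit vectors are the $S^c_\infty$. Lemmas~\ref{lem:lsc} and~\ref{lem:cut} give $Q_\tau(S^c_\infty)\le\liminf_j\mathcal{E}_j(\chi_jS^c_j)\le\ell$. By min-max, $\lambda_k(Q_\tau)\le\ell$.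
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Lambda_{\operatorname{Ric}}(\delta)$ be the supremum in the theorem and $\Lambda_{\sec}(\delta)$ the supremum under $\sec\ge\kappa$. Both classes contain the round sphere, because $\kappa\le1$, and the second is contained in the first, so $0\le\Lambda_{\sec}\le\Lambda_{\operatorname{Ric}}$. Both functions are nondecreasing in $\delta$, so their limits as $\delta\to0$ exist in $[0,\infty]$.

If $\lim\Lambda_{\operatorname{Ric}}>t>m_n(\tau)$ for some $t$, there are manifolds $M_i$ with $\operatorname{Ric}\ge(n-1)\kappa$, $d_{GH}(M_i,S^n)\le1/i$ and $\lambda_{n+1}(M_i)>t$, contradicting Proposition~\ref{prop:upper}. So $\lim\Lambda_{\operatorname{Ric}}\le m_n(\tau)$. For $\kappa=1$ this is $0$ and both limits vanish. For $\kappa<1$ and each $\delta>0$, the manifolds $(S^n,g_j)$ are admissible for $\Lambda_{\sec}(\delta)$ when $j$ is large, so Proposition~\ref{prop:lower} with $k=n+1$ and Lemma~\ref{lem:limit} give $\Lambda_{\sec}(\delta)\ge\liminf_j\lambda_{n+1}(g_j)\ge m_n(\tau)$.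 The last assertions of the theorem are in \eqref{eq:mprop}.
\end{proof}

Corollary~\ref{cor:triple} follows: if $\epsilon>m_n(n-1+K)$ then $\Lambda_{\operatorname{Ric}}(\delta)\le\epsilon$ for small $\delta$, and if $\epsilon<m_n(n-1+K)$ then $\Lambda_{\operatorname{Ric}}(\delta)>\epsilon$ for all $\delta$. For the examples, Propositions~\ref{prop:upper} and~\ref{prop:lower} together give $\lim_j\lambda_{n+1}(g_j)=m_n(\tau)$.

\begin{remark}
The section $e$ has $|\nabla^Ee|^2=|\mathrm{Id}|^2=n$ on every manifold, so $\lambda_1\le n$ always; this is the eigenvalue $n$ in Lemma~\ref{lem:limit}, which does not see $\tau$. The characteristic polynomial of $\mathsf{M}_\tau$ takes the value $n(\tau-n-2)$ at $n$, and its larger root exceeds the diagonal entry $2n$, so $m_n(\tau)\le n$ exactly when $\tau\le n+2$. For $\kappa=0$ we have $\tau=n-1$, and Proposition~\ref{prop:lower} with $k=1$ gives $\liminf_j\lambda_1(g_j)\ge m_n(n-1)$ for the metrics of Theorem~\ref{thm:A}. For $n=2$ this is $\frac12(7-\sqrt{33})>0.6$, whereas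 $c_2^2=4/(3+4\sqrt2)^2<0.06$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Aino}
Masayuki Aino, \emph{Sphere theorems and eigenvalue pinching without positive Ricci curvature assumption}, arXiv:1808.05317 (2018).

\bibitem{CC}
Cheeger and Colding, \emph{On the structure of spaces with Ricci curvature bounded below III}, J. Differential Geom. 54 (2000).

\bibitem{Colding}
Colding, Ann. of Math. 145 (1997).

\end{thebibliography}
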